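\title{The second moment and percolation in the Poisson zoo}

\begin{abstract}
In the Poisson zoo on $\mathbb{Z}^d$, random lattice animals with law $\nu$ are placed at the sites of the lattice with intensity $v$. If the size of the animal has a finite second moment, then the critical intensity $v_c(\nu)$ for percolation is positive. We show that for every $d\ge2$ this moment condition cannot be weakened: the condition $\sum_H f(|H|)\nu(H)<\infty$ implies $v_c(\nu)>0$ for all $\nu$ if and only if $\liminf_n f(n)/n^2>0$. We also determine which laws $p$ of the size are compatible with $v_c(\nu)=0$. For $d=2$ these are the laws with $\sup_n n^2p[n,\infty)=\infty$, and for $d\ge3$ they are the laws with $\sum_n n^2p(n)=\infty$.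
\end{abstract}

\section{The Poisson zoo and the moments of the size}\label{sec:intro}

\subsection{The model}

Fix $d\ge2$ and write $\mathbb{N}=\{1,2,\dots\}$. Connectedness in $\mathbb{Z}^d$ always refers to the nearest-neighbor graph. A \emph{lattice animal} is a finite connected set $H\subset\mathbb{Z}^d$ that contains the origin $o$. Let $\mathcal{H}$ be the countable set of lattice animals, let $|H|$ be the cardinality of $H$, and let $\nu$ be a probability measure on $\mathcal{H}$. Given $v>0$, let $(N_{x,H})_{x\in\mathbb{Z}^d,\,H\in\mathcal{H}}$ be independent Poisson variables with $\mathbb{E}N_{x,H}=v\,\nu(H)$. We think of $N_{x,H}$ animals of \emph{type} $(x,H)$, each of which has \emph{root} $x$ and \emph{size} $|H|$ and occupies the set $x+H$. This collection is the \emph{Poisson zoo} of intensity $v$, and the occupied set is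
\[
\mathcal{S}^v=\bigcup_{(x,H):\,N_{x,H}\ge1}(x+H).
\]
We say that $\mathcal{S}^v$ \emph{percolates} if it has an infinite connected component, and we put
\[
v_c(\nu)=\inf\{v>0:\ \mathbb{P}(\mathcal{S}^v\text{ percolates})=1\}.
\]
The union of independent zoos of intensities $v$ and $v'$ is a zoo of intensity $v+v'$, so the sets $\mathcal{S}^v$ can be coupled to increase in $v$. Percolation is a translation invariant event of the i.i.d.\ field $x\mapsto(N_{x,H})_{H}$, so by ergodicity it has probability $0$ or $1$. If $\nu$ is concentrated on $H=\{o\}$, then $\mathcal{S}^v$ is Bernoulli site percolation with density $1-e^{-v}$. In general large animals create long-range dependence, and it may happen that $\mathcal{S}^v$ percolates at every intensity, that is, $v_c(\nu)=0$.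

One identity is used throughout. A Poisson variable $N$ of mean $\mu$ satisfies $\mathbb{E}[N(N-1)\cdots(N-k+1)]=\mu^k$. Hence, if $\mu_\omega$ is the mean multiplicity of the type $\omega$, then for any types $\omega_1,\dots,\omega_k$, distinct or not,
\begin{equation}\label{eq:factorial}
\mathbb{E}\,\#\{(A_1,\dots,A_k)\text{ distinct animals},\ A_i\text{ of type }\omega_i\}=\mu_{\omega_1}\cdots\mu_{\omega_k}.
\end{equation}

\subsection{What the first two moments measure}

Let $m_k(\nu)=\sum_{H}|H|^k\nu(H)$. A site $y$ is covered by the animals of type $(y-h,H)$ with $h\in H$. So the number of animals that cover $y$ is Poisson with mean $vm_1(\nu)$, and the sum of their sizes has mean $vm_2(\nu)$. The following facts are known; we include the short proofs because they show where the second moment comes from.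

\begin{proposition}\label{prop:known}
Let $d\ge2$ and let $\nu$ be a probability measure on $\mathcal{H}$.
\begin{enumerate}
\item[(i)] $v_c(\nu)<\infty$.
\item[(ii)] If $m_1(\nu)=\infty$, then $v_c(\nu)=0$.
\item[(iii)] If $m_2(\nu)<\infty$, then $\mathcal{S}^v$ does not percolate for $v<1/((2d+1)m_2(\nu))$. In particular $v_c(\nu)>0$.
\end{enumerate}
\end{proposition}

\begin{proof}
(i) Every animal contains its root, and the set of roots is an i.i.d.\ field of density $1-e^{-v}$. For large $v$ it percolates already in a coordinate plane; see Lemma~\ref{lem:peierls}(a). (ii) Every site is covered almost surely, so $\mathcal{S}^v=\mathbb{Z}^d$.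

(iii) A \emph{chain} of length $k$ is a sequence $A_1,\dots,A_k$ of distinct animals such that $o\in A_1$ and each $A_{i+1}$ contains a site at graph distance at most $1$ from $A_i$. Every site in the component of $o$ belongs to the last animal of a chain: take a shortest sequence with these properties, whose animals are necessarily distinct. At most $(2d+1)|A_i|$ sites lie within distance $1$ of $A_i$, and for each such site $y$ the sum of $\mu_\omega|\omega|$ over the types $\omega$ covering $y$ equals $vm_2$. Using \eqref{eq:factorial} and summing first over the type of $A_k$, then over that of $A_{k-1}$, and so on, we see that the sum of $|A_k|$ over all chains of length $k$ has mean at most $vm_2\,((2d+1)vm_2)^{k-1}$. If $(2d+1)vm_2<1$, this is summable in $k$, so the component of $o$, and likewise of every site, is finite almost surely.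
\end{proof}

The proof of (iii) compares the cluster with a branching process in which every site of an animal meets new animals of its own. For compact shapes this is wasteful. If $\nu$ is concentrated on the cube $\{0,\dots,\ell-1\}^d$ of size $n=\ell^d$, then consecutive roots in a chain are within $\ell^\infty$-distance $\ell$, which leaves at most $(2\ell+1)^d\le3^dn$ choices, and the same count gives $v_c\ge1/(3^dn)$. This is larger than the bound in (iii) by a factor of order $n$. One may therefore suspect that in a lattice of fixed dimension, above all of low dimension, animals of any shape get in each other's way, and that the true threshold lies strictly between the first and the second moment. This leads to the following question of R\'ath and Rokob \cite{RR}.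

\begin{quote}
\textbf{Question.} Given $d\ge2$, is there a function $f:\mathbb{N}\to\mathbb{R}_+$ with $\lim_{n\to\infty}f(n)/n^2=0$ such that, for every $\nu$, the condition $\sum_{H\in\mathcal{H}}f(|H|)\,\nu(H)<\infty$ implies $v_c(\nu)>0$?
\end{quote}

\subsection{Results}

The answer is no in every dimension.

\begin{theorem}\label{thm:f}
Let $d\ge2$ and $f:\mathbb{N}\to\mathbb{R}_+$. The implication
\[
\sum_{H\in\mathcal{H}}f(|H|)\,\nu(H)<\infty\ \Longrightarrow\ v_c(\nu)>0
\]
holds for all $\nu$ if and only if $\liminf_n f(n)/n^2>0$. In particular it fails for every $f$ with $f(n)/n^2\to0$.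
\end{theorem}

A condition of this form sees only the law of $|H|$, so behind the question stands a finer one: for which laws of the size can the shapes be chosen so that $v_c(\nu)=0$? For a probability measure $p$ on $\mathbb{N}$ put
\[
p[n,\infty)=\sum_{k\ge n}p(k),\qquad D(p)=\sup_{n\in\mathbb{N}}n^2p[n,\infty)\in[1,\infty].
\]
We say that $\nu$ has \emph{size law} $p$ if $\nu(|H|=n)=p(n)$ for all $n$. The quantity $D(p)$ is the weak second moment. It satisfies $D(p)\le\sum_nn^2p(n)$, and it measures the best contribution of a single scale, whereas the second moment adds up the contributions of all scales.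

\begin{theorem}\label{thm:D}
\begin{enumerate}
\item[(a)] For every $d\ge2$ and every $p$ there is a $\nu$ with size law $p$ and $v_c(\nu)\le150/D(p)$; so $v_c(\nu)=0$ if $D(p)=\infty$.
\item[(b)] If $d=2$, there is an absolute constant $c>0$ such that $v_c(\nu)\ge c/D(p)$ for every $p$ and every $\nu$ with size law $p$.
\end{enumerate}
Hence for $d=2$ some $\nu$ with size law $p$ has $v_c(\nu)=0$ if and only if $\sup_nn^2p[n,\infty)=\infty$.
\end{theorem}

In the plane, therefore, the infimum of $v_c(\nu)$ over all $\nu$ with size law $p$ equals $1/D(p)$ up to absolute constants. In higher dimensions the scales can cooperate, and Proposition~\ref{prop:known}(iii) has an exact converse.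

\begin{theorem}\label{thm:three}
Let $d\ge3$. Some $\nu$ with size law $p$ has $v_c(\nu)=0$ if and only if $\sum_nn^2p(n)=\infty$.
\end{theorem}

The law with $p[n,\infty)=n^{-2}$ separates the two criteria. It has $D(p)=1$, while $n^2p(n)=(2n+1)/(n+1)^2\ge1/(n+1)$ is not summable. With this size law every planar zoo has $v_c>0$, and in dimension $d\ge3$ some zoo has $v_c=0$.

Section~\ref{sec:sticks} proves Theorems~\ref{thm:D}(a) and~\ref{thm:f} with straight sticks, and Section~\ref{sec:plane} proves Theorem~\ref{thm:D}(b) by a recursion over scales. Sections~\ref{sec:combs}--\ref{sec:join} contain the multiscale construction behind Theorem~\ref{thm:three}.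

\section{Tools}\label{sec:tools}

\emph{Marks and thinning.} Suppose that for each $n$ we are given a finite set $\Theta_n$ with a probability $q_n$ and a map from $\Theta_n$ to the animals of size $n$, and that $\nu(\,\cdot\mid|H|=n)$ is the image of $q_n$. Take independent Poisson multiplicities with means $v\,p(n)q_n(\vartheta)$ for the marked types $(x,n,\vartheta)$. Since sums of independent Poisson variables are Poisson, forgetting the marks yields the zoo. Identity \eqref{eq:factorial} holds for marked types. Keeping each animal independently with probability $\gamma$ multiplies the means by $\gamma$ and preserves the independent Poisson structure.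

\emph{Embedding.} Let $k\le d$ and let $\nu$ be supported on animals contained in $\mathbb{Z}^k\times\{0\}^{d-k}$. The animals rooted in this sublattice form the $k$-dimensional zoo with the same $\nu$ and $v$. So if the $k$-dimensional zoo percolates, then so does the $d$-dimensional one, with the same size law.

\emph{Two inequalities.} Harris' inequality says that $\mathbb{P}(E\cap F)\ge\mathbb{P}(E)\mathbb{P}(F)$ if $E$ and $F$ are increasing events of finitely many independent real random variables. The Paley--Zygmund inequality says that $\mathbb{P}(\xi\ge\frac12\mathbb{E}\xi)\ge\frac14(\mathbb{E}\xi)^2/\mathbb{E}\xi^2$ for $\xi\ge0$ with $0<\mathbb{E}\xi^2<\infty$.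

\begin{lemma}[Peierls argument]\label{lem:peierls}
\begin{enumerate}
\item[(a)] If the sites of $\mathbb{Z}^2$ are good independently, each with probability at least $0.9$, then almost surely there is an infinite connected set of good sites.
\item[(b)] Let the bonds of $\mathbb{Z}^2$ be open or closed at random, each closed with probability at most $6\cdot10^{-5}$, so that the states of any family of bonds without common endpoints are independent. Then almost surely there is an infinite open cluster.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Call two sites $*$-adjacent if their $\ell^\infty$-distance is $1$. By planar duality, if all good clusters are finite, then every square $[-k,k]^2$ is surrounded by a $*$-circuit of bad sites, so infinitely many such circuits surround the origin. A $*$-circuit of length $n$ around the origin contains a site $(i,0)$ with $1\le i\le n$, so there are at most $n7^n$ of them, and each is bad with probability at most $10^{-n}$. Since $\sum n(0.7)^n<\infty$, the Borel--Cantelli lemma concludes.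

(b) Likewise, if all open clusters are finite, then infinitely many dual circuits that cross only closed bonds surround the origin. There are at most $n3^n$ dual circuits of length $n$ around the origin. Each bond shares an endpoint with $6$ others, so a greedy choice gives at least $n/7$ bonds without common endpoints among the $n$ crossed bonds. All of them are closed with probability at most $(6\cdot10^{-5})^{n/7}$, and $3(6\cdot10^{-5})^{1/7}<1$ because $6\cdot10^{-5}<3^{-7}$.
\end{proof}

\section{Sticks}\label{sec:sticks}

For which shapes is the branching comparison sharp? Let $d=2$ and let all animals be straight sticks of length $n$, horizontal or vertical with probability $\frac12$ each. A vertical stick $x+\{0\}\times\{0,\dots,n-1\}$ meets the horizontal stick $\{0,\dots,n-1\}\times\{0\}$ exactly when $x\in\{0,\dots,n-1\}\times\{-(n-1),\dots,0\}$. These are $n^2$ roots, so the horizontal stick is met by $vn^2/2$ vertical sticks on average. Nothing is lost to overlaps, because two perpendicular sticks share at most one site. Once $vn^2$ is a large constant, the sticks form a grid at scale $n$, and a block argument turns this into percolation.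

\begin{proof}[Proof of Theorem~\ref{thm:D}(a)]
By embedding let $d=2$. Let $\nu(\{o\})=p(1)$, and for $n\ge2$ let $\nu$ give mass $p(n)/2$ to each of the sticks $\{0,\dots,n-1\}\times\{0\}$ and $\{0\}\times\{0,\dots,n-1\}$. Let $v>150/D(p)$, where $150/\infty=0$. Then $vn^2p[n,\infty)>150$ for some $n$.

If $n\le2$, then $v>150/4>37$. The roots form an i.i.d.\ field of density $1-e^{-v}>0.9$, and Lemma~\ref{lem:peierls}(a) applies.

Let $n\ge3$ and $\ell=\lfloor n/3\rfloor$. Then $\ell\ge n/5$: for $n\le5$ because $\ell=1$, and for $n\ge5$ because $(n-2)/3\ge n/5$. Hence $v\,p[n,\infty)\ell^2\ge6$. Call $z=(z_1,z_2)\in\mathbb{Z}^2$ \emph{good} if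
\begin{itemize}
\item some horizontal stick of length at least $n$ has its root in $\ell z+(-\ell,0]\times[0,\ell)$, and
\item some vertical stick of length at least $n$ has its root in $\ell z+[0,\ell)\times(-\ell,0]$.
\end{itemize}
For each orientation the sets of roots are disjoint for distinct $z$ and have $\ell^2$ sites, so the two numbers of sticks are independent Poisson variables of mean at least $3$. Thus the sites are good independently, with probability at least $(1-e^{-3})^2>0.9$.

Since $n\ge3\ell$, the horizontal stick of a good site $z$ covers the columns $\ell z_1+[0,2\ell)$ in a row of $\ell z_2+[0,\ell)$, and its vertical stick covers the rows $\ell z_2+[0,2\ell)$ in a column of $\ell z_1+[0,\ell)$. So the two sticks of $z$ intersect. If $z+e_1$ is good, its vertical stick lies in a column of $\ell z_1+[\ell,2\ell)$ and covers the rows $\ell z_2+[0,2\ell)$, so it meets the horizontal stick of $z$. Exchanging the coordinates, the horizontal stick of a good site $z+e_2$ meets the vertical stick of $z$. An infinite cluster of good sites, which exists by Lemma~\ref{lem:peierls}(a), thus yields an infinite connected subset of $\mathcal{S}^v$.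
\end{proof}

For sticks of a single length $n$, this and Proposition~\ref{prop:known}(iii) give $1/((2d+1)n^2)\le v_c\le150/n^2$. To defeat a function $f$ it is now enough to put mass on sparse sizes at which $f(n)/n^2$ is very small.

\begin{proof}[Proof of Theorem~\ref{thm:f}]
Let $\liminf f(n)/n^2>0$. Then $f(n)\ge cn^2$ for some $c>0$ and all $n\ge n_0$, so $\sum f(|H|)\nu(H)<\infty$ implies $m_2(\nu)<\infty$, and $v_c(\nu)>0$ by Proposition~\ref{prop:known}(iii).

Let $\liminf f(n)/n^2=0$. Choose $n_1<n_2<\cdots$ with $n_i\ge2^i$ and $f(n_i)\le4^{-i}n_i^2$. Since $\sum_i2^i/n_i^2\le\sum_i2^{-i}<\infty$, there is a constant $C>0$ such that $p(n_i)=C2^i/n_i^2$, and $p=0$ elsewhere, defines a probability measure. For the measure $\nu$ of Theorem~\ref{thm:D}(a),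
\[
\sum_Hf(|H|)\nu(H)\le C\sum_i2^i4^{-i}<\infty,\qquad D(p)\ge n_i^2p(n_i)=C2^i\to\infty .
\]
So $v_c(\nu)=0$, and the implication fails.
\end{proof}

\section{The lower bound in the plane}\label{sec:plane}

Let $d=2$ and $D=D(p)<\infty$. The second moment may be infinite, and then the chain count of Proposition~\ref{prop:known}(iii) diverges. We argue scale by scale instead. The point is that a square of side of order $R$ contains of order $R^2$ roots, so the expected number of animals of size comparable to $R$ near it is at most of order $vR^2p[R,\infty)\le vD$, uniformly in $R$. If $vD$ is small, an annulus of scale $10R$ typically sees no animal of size between $R$ and $10R$, and a crossing must be made of two distant, hence independent, crossings at scale $R$.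

\begin{proof}[Proof of Theorem~\ref{thm:D}(b)]
For $R\in\mathbb{N}$ let $\Lambda(R)=[-R,R]^2\cap\mathbb{Z}^2$, let $|\cdot|$ be the $\ell^\infty$-norm, and let $\mathcal{S}_{<R}$ be the union of the animals of size less than $R$. Let $\mathrm{Cr}(x,R)$ be the event that some path in $\mathcal{S}_{<R}\cap(x+\Lambda(8R))$ joins $x+\Lambda(R)$ to $\{y:|y-x|=8R\}$, and let $\pi(R)=\mathbb{P}(\mathrm{Cr}(o,R))$. An animal of size less than $R$ lies within distance $R$ of its root, so $\mathrm{Cr}(x,R)$ depends only on the animals rooted in $x+\Lambda(9R)$. The truncation in $\mathcal{S}_{<R}$ serves exactly this purpose.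

\emph{Recursion.} Suppose that $\mathrm{Cr}(o,10R)$ occurs and that no animal of size in $[R,10R)$ meets $\Lambda(80R)$. Then the crossing path lies in $\mathcal{S}_{<R}$. It starts in $\Lambda(10R)$ and ends at norm $80R$, so it has vertices $y_1,y_2$ with $|y_1|=10R$ and $|y_2|=70R$. Points spaced $2R$ apart along the squares $\{|\cdot|=10R\}$ and $\{|\cdot|=70R\}$ give sets $Z_1,Z_2$ of $40$ and $280$ centers such that the boxes $z+\Lambda(R)$ cover these squares. Let $y_i\in z_i+\Lambda(R)$ with $z_i\in Z_i$. The endpoint of the path is at distance at least $70R$ from $z_1$, so the path followed forward from $y_1$ until it first reaches distance $8R$ from $z_1$ realizes $\mathrm{Cr}(z_1,R)$. The starting point is at distance at least $60R$ from $z_2$, so the path followed backward from $y_2$ realizes $\mathrm{Cr}(z_2,R)$. As $|z_1-z_2|\ge60R>18R$, these two events are independent. An animal of size in $[R,10R)$ that meets $\Lambda(80R)$ has its root in $\Lambda(90R)$, so the expected number of such animals is at most $(180R+1)^2v\,p[R,\infty)\le181^2Dv$. With $C_1=40\cdot280$ and $\delta=181^2Dv$,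
\[
\pi(10R)\le C_1\pi(R)^2+\delta .
\]
We have $\pi(1)=0$ because $\mathcal{S}_{<1}=\emptyset$. If $4C_1\delta\le1$, then $\pi(R)\le2\delta$ implies $\pi(10R)\le4C_1\delta^2+\delta\le2\delta$. So $\pi(10^k)\le2\delta$ for all $k\ge0$.

\emph{Large animals.} It remains to control the animals of size at least $R$ that meet $\Lambda(8R)$. Their roots may be far away, so we count translates. Let $H$ be connected with $|H|=h\ge R$. A depth-first walk around a spanning tree of $H$ has $2(h-1)$ steps and visits every site. Cutting it into pieces of at most $R$ steps covers $H$ by at most $2(h-1)/R+1\le3h/R$ translates of $\Lambda(R)$. For each translate $w+\Lambda(R)$, the set $x+w+\Lambda(R)$ meets $\Lambda(8R)$ for $(18R+1)^2\le361R^2$ values of $x$. So $x+H$ meets $\Lambda(8R)$ for at most $1083\,hR$ values of $x$. Since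
\[
\sum_{h\ge R}h\,p(h)=R\,p[R,\infty)+\sum_{n>R}p[n,\infty)\le\frac DR+D\sum_{n>R}\frac1{n^2}\le\frac{2D}R,
\]
the expected number of animals of size at least $R$ that meet $\Lambda(8R)$ is at most $2166\,Dv$.

\emph{Conclusion.} If $\Lambda(R)$ meets an infinite component, then some path in $\mathcal{S}^v\cap\Lambda(8R)$ joins $\Lambda(R)$ to norm $8R$, so either $\mathrm{Cr}(o,R)$ occurs or an animal of size at least $R$ meets $\Lambda(8R)$. Choose the absolute constant $c>0$ so that $4C_1\cdot181^2c\le1$ and $(2\cdot181^2+2166)c\le\frac12$. For $v\le c/D$ and $R=10^k$ the probability that $\Lambda(R)$ meets an infinite component is at most $2\delta+2166Dv\le\frac12$. Letting $k\to\infty$, percolation has probability at most $\frac12$, hence $0$. So $v_c(\nu)\ge c/D$. The last sentence of Theorem~\ref{thm:D} follows from (a) and (b).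
\end{proof}

In dimension $d$ the error term of the recursion would be of order $vR^dp[R,\infty)$, which $D(p)$ controls only for $d=2$. For $d=3$ and $p[R,\infty)=R^{-2}$, a box of side $R$ contains the roots of about $vR$ animals of size at least $R$. The rest of the paper exploits this abundance.

\section{Combs at widely separated scales}\label{sec:combs}

The ``only if'' part of Theorem~\ref{thm:three} is Proposition~\ref{prop:known}(iii). For the converse let $\sum_nn^2p(n)=\infty$; by embedding let $d=3$. We construct one measure $\nu$ with size law $p$ such that $\mathcal{S}^v$ percolates for every $v>0$.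

The difficulty is visible when $D(p)<\infty$. Then $\sum_{R\le n<2R}n^2p(n)\le4D(p)$, so by Proposition~\ref{prop:known}(iii) the animals of any single dyadic range of sizes do not percolate at small $v$. Smaller animals must help larger ones to connect. In $\mathbb{Z}^3$ there is room for such help: two perpendicular segments that cross a box of side $r$ at random heights intersect with probability only $1/r$, and smaller animals can raise this probability by bridging small differences of height. To keep the estimates simple we want the scales $r_1\ll r_2\ll\cdots$ very far apart. But then few sizes $n$ are comparable to one of the $r_j$, and the divergence of $\sum n^2p(n)$ would be lost. We therefore attach to $r_j$ a long window of sizes, up to about $r_j^{6/5}$, and fold an animal of size $n$ into a comb with about $n/r_j$ teeth of length $3r_j$.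

\subsection{Constants}

Put
\[
\varepsilon_0=10^{-5},\qquad\lambda=18\log10^5,\qquad M=331776\,(1+\lambda),\qquad\kappa=\tfrac12\cdot432^{-2}.
\]
Here $\varepsilon_0$ is dictated by Lemma~\ref{lem:peierls}(b), $\lambda$ satisfies $e^{-\lambda/18}=\varepsilon_0$, and $M$ will make the mean offspring of a branching exploration at least $1+\lambda$. Fix $r_*$ such that for all $r\ge r_*$
\begin{equation}\label{eq:large}
\begin{gathered}
432^2\big(Mr^{-3/5}+255\,r^{-1/2}\big)\le1,\qquad(1+\kappa M)^{10}\le r,\\
960\,r^{-1/10}\le\tfrac14,\qquad Mr^{1/5}\ge10368^2\log(1/\varepsilon_0).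
\end{gathered}
\end{equation}
The first inequality implies $Mr^{-4/5}\le\frac14$ and $900\,r^{-1/2}\le0.05$, and the third implies $32\,r^{-7/5}\le\varepsilon_0$. None of these constants depends on $p$ or $v$.

\subsection{Levels}

Let $\rho_1\in\mathbb{N}$ satisfy $2^{\rho_1}\ge r_*$, and let $\rho_{i+1}=\lceil6\rho_i/5\rceil>\rho_i$. The windows $[2^{\rho_i+7},2^{\rho_{i+1}+7})$ partition all sufficiently large integers, so the sum of $n^2p(n)$ over their union diverges. Hence it diverges over the windows whose index $i$ lies in some fixed residue class modulo $13$. List these windows in increasing order as $W_1,W_2,\dots$, and let $r_j=2^{\rho_i}$ if $W_j$ has index $i$. Put $r_0=1$ and $a_j=\sum_{n\in W_j}n^2p(n)$. Since $\rho_{i+1}<6\rho_i/5+1$ and $(6/5)^{13}>10$, for all $j\ge1$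
\begin{equation}\label{eq:levels}
W_j\subset[128r_j,256r_j^{6/5}),\quad r_j\ge r_*,\quad r_{j-1}\le r_j^{1/10},\quad r_{j-1}\mid r_j,\quad a_j<\infty,\quad\sum_ja_j=\infty .
\end{equation}
Animals with size in $W_j$ are said to have \emph{level} $j$.

\subsection{Shapes}

Let $n\in W_j$, $r=r_j$ and $m=m(n)=\lfloor(n-1)/(18r)\rfloor$, which is nondecreasing in $n\in W_j$. Then
\begin{equation}\label{eq:m}
m\ge7,\qquad\frac n{24r}\le m\le\frac n{18r}\le15r^{1/5},\qquad\Big\lfloor\frac m2\Big\rfloor\ge\frac m3\ge\frac n{72r}.
\end{equation}
Indeed $(n-1)/(18r)\ge127/18>7$; next $m\ge n/(18r)-1/18-1$ and $n/(18r)-n/(24r)=n/(72r)\ge128/72>19/18$; further $256/18<15$; and $(m-1)/2\ge m/3$ for $m\ge3$.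

Let $(\alpha_i,\beta_i)$ and $(\alpha_i',\beta_i')$, $1\le i\le m$, be independent and uniform on $\{0,\dots,3r-1\}^2$; these are the marks. The animal contains the \emph{$e_1$-teeth} $\{(t,\alpha_i,\beta_i):0\le t<3r\}$ and the \emph{$e_2$-teeth} $\{(\alpha_i',t,\beta_i'):0\le t<3r\}$. Join the base $(0,\alpha_i,\beta_i)$ to $o$ by a lattice path, first along $e_3$ and then along $e_2$; it has $\alpha_i+\beta_i+1\le6r-1$ sites. Join $(\alpha_i',0,\beta_i')$ to $o$ first along $e_3$ and then along $e_1$. The union is connected, contains $o$, and has at most $2m\cdot9r\le n-1$ sites. Add the lexicographically first neighboring site repeatedly until there are exactly $n$ sites. This defines $\nu(\,\cdot\mid|H|=n)$ for $n\in\bigcup_jW_j$. For other $n$ take any fixed animal of size $n$; these animals are never used. The measure $\nu$ has size law $p$ and does not depend on $v$.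

\subsection{Boxes, slabs and lines}

A \emph{$k$-box} is a set $(r_kz+[0,r_k)^3)\cap\mathbb{Z}^3$ with $z\in\mathbb{Z}^3$, and a \emph{$k$-slab} is a set $\mathbb{Z}^2\times(r_ki+[0,r_k))$ with $i\in\mathbb{Z}$. Thus $0$-boxes are sites, and boxes and slabs are nested. A \emph{line} is an $e_1$-line $\mathbb{Z}\times\{(y,z)\}$ or an $e_2$-line $\{x\}\times\mathbb{Z}\times\{z\}$, and $z$ is its \emph{height}; $\ell\perp\ell'$ means that one is an $e_1$-line and the other an $e_2$-line. Notions defined for lines apply to a tooth through the line that contains it. A tooth \emph{crosses} a box if its line meets the box and the tooth contains the intersection.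

A level-$j$ animal with root $x$ is \emph{assigned} to the $j$-box $Q$ with $x\in Q-(r_j,r_j,r_j)$. So $r_j^3$ roots correspond to each $j$-box. Let $r=r_j$ and $Q=[0,r)^3$, so that $x\in[-r,-1]^3$. An $e_1$-tooth covers the first coordinates $[0,2r)$, and its other two coordinates are uniform on a $3r\times3r$ square that contains $[0,2r)^2$; the same holds for $e_2$-teeth with the first two coordinates exchanged. Hence, for every root assigned to $Q$:
\begin{equation}\label{eq:tooth}
\begin{minipage}{0.86\textwidth}
\emph{the teeth are independent; if $Q^*\in\{Q,\,Q+re_1,\,Q+re_2\}$ and $\ell$ is one of the $r^2$ lines of direction $e_i$ that meet $Q^*$, then a given $e_i$-tooth lies on $\ell$ with probability $1/(9r^2)$, and in that case it crosses $Q^*$.}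
\end{minipage}
\end{equation}
In particular a tooth crosses $Q^*$ with probability $1/9$, and then its height is uniform among the $r$ heights of $Q^*$. For a $j$-box $Q$ let $\mathcal{P}_Q$ be the configuration of all animals of levels $1\le i\le j$ that are assigned to $i$-boxes contained in $Q$. It consists of finitely many Poisson multiplicities, it is empty for $j=0$, and for disjoint boxes these configurations are independent.

\subsection{The first two levels by hand}\label{sub:hand}

Let $r=r_1$, let $Q$ be a $1$-box, and let an $e_1$-line $\ell$ and an $e_2$-line $\ell'$ meet $Q$ at different heights. They do not intersect, but a level-$1$ animal assigned to $Q$ joins them if it has an $e_2$-tooth $\tau$ crossing $Q$ at the height of $\ell$ and an $e_1$-tooth $\tau'$ crossing $Q$ at the height of $\ell'$; see Figure~\ref{fig:link}. There are $r$ admissible lines for each tooth, so by \eqref{eq:tooth} each tooth succeeds with probability $1/(9r)$. By \eqref{eq:factorial} and \eqref{eq:m}, the expected number of triples (animal, $\tau$, $\tau'$) is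
\[
\sum_{n\in W_1}v\,p(n)\,r^3\,m^2\Big(\frac1{9r}\Big)^2\ge\frac{va_1}{216^2\,r}.
\]
The factor $m^2$, which counts pairs of teeth of one animal, produces the weight $n^2p(n)$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x={(1cm,0cm)},y={(0.5cm,0.35cm)},z={(0cm,1cm)}]
\draw[gray] (0,0,0)--(3,0,0)--(3,0,3)--(0,0,3)--cycle;
\draw[gray] (3,0,0)--(3,3,0)--(3,3,3)--(3,0,3);
\draw[gray] (0,0,3)--(0,3,3)--(3,3,3);
\draw (-0.8,1.4,0.9)--(4.2,1.4,0.9) node[right]{$\ell$};
\draw (2.3,-0.8,1.9)--(2.3,4.2,1.9) node[right]{$\ell'$};
\draw[very thick] (0.8,-1.2,0.9)--(0.8,3.6,0.9) node[right]{$\tau$};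
\draw[very thick] (-1.2,1.6,1.9)--(4.1,1.6,1.9) node[right]{$\tau'$};
\draw[thick,dotted] (0.8,-1.2,0.9)--(0.8,-1.2,-0.5)--(-1.2,-1.2,-0.5)--(-1.2,1.6,-0.5)--(-1.2,1.6,1.9);
\fill (0.8,1.4,0.9) circle (2pt);
\fill (2.3,1.6,1.9) circle (2pt);
\fill (-1.2,-1.2,-0.5) circle (1.5pt) node[left]{$x$};
\end{tikzpicture}
\caption{Two perpendicular lines $\ell,\ell'$ pass through a box at different heights. An animal with root $x$ joins them: its tooth $\tau$ lies at the height of $\ell$ and meets it, its tooth $\tau'$ lies at the height of $\ell'$ and meets it, and the dotted paths join both teeth to $x$. Not to scale.}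
\label{fig:link}
\end{figure}

We continue heuristically, with $c$ standing for a small constant. The lines $\ell,\ell'$ are joined with probability about $cva_1/r_1$. Now let $\ell$ meet a $2$-box and let $\tau\perp\ell$ be a tooth that crosses it at a uniform height. With probability $1/r_2$ it intersects $\ell$; with probability $(r_1-1)/r_2$ it lies at another height of the same $1$-slab, and is then joined to $\ell$ by a level-$1$ animal with probability about $cva_1/r_1$. The total is about $u_1/r_2$ with $u_1=1+cva_1$. The gain is small, but it feeds back: in the computation above, carried out at level $2$, both teeth profit from it. In general, if a tooth crossing a $j$-box is joined to a given line by lower levels with probability $u_{j-1}/r_j$, then two lines are joined at level $j$ with probability about $cva_ju_{j-1}^2/r_j$, and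
\[
u_j=u_{j-1}+c\,va_j\,u_{j-1}^2 .
\]
This is a discretization of $u'=u^2$, whose solutions blow up in finite time, and the available time $cv\sum a_j$ is infinite. Finally, a tooth that crosses a $j$-box is joined to about $v\,p(n)r_j^3\,m\,u_{j-1}/r_j$ level-$j$ animals of size $n$, each of which brings about $m$ new teeth. The mean offspring is of order $va_ju_{j-1}$, and at the first level where this is large the teeth form a supercritical branching structure inside each box.

\section{Links between lines}\label{sec:links}

\subsection{Definition and connectivity}

Let $\ell=\mathbb{Z}\times\{(y,z)\}$ and $\ell'=\{x\}\times\mathbb{Z}\times\{z'\}$. A $k$-box that meets both lines must contain the coordinates $x$ and $y$ and both heights in its respective ranges. So such a box exists if and only if $\ell,\ell'$ lie in the same $k$-slab, and then it is the $k$-box that contains $(x,y,z)$. The \emph{meeting level} $k(\ell,\ell')\in\{0,1,\dots,\infty\}$ is the least $k$ for which this happens, and for $k(\ell,\ell')<\infty$ the corresponding box is the \emph{meeting box} $Q(\ell,\ell')$. If both lines meet a $j$-box $Q$, then $k(\ell,\ell')\le j$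 and $Q(\ell,\ell')\subset Q$, since $(x,y,z)\in Q$.

\begin{definition}\label{def:link}
Fix a configuration of animals. For an $e_1$-line $\ell$ and an $e_2$-line $\ell'$ with $k=k(\ell,\ell')<\infty$ and $Q=Q(\ell,\ell')$ we define the symmetric relation $\ell\sim\ell'$ (\emph{linked}) by recursion on $k$. If $k=0$, the lines are linked. If $k\ge1$, they are linked if some level-$k$ animal assigned to $Q$ has an $e_2$-tooth $\tau$ and an $e_1$-tooth $\tau'$, both crossing $Q$, with $k(\tau,\ell)<k$, $\tau\sim\ell$ and $k(\tau',\ell')<k$, $\tau'\sim\ell'$. Lines are \emph{linked below $j$} if they are linked and their meeting level is less than $j$.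
\end{definition}

A link records one particular way of connecting two lines, through animals assigned to the smallest common box and its sub-boxes. We give up all other connections in exchange for locality.

\begin{lemma}\label{lem:connect}
Let $\ell\perp\ell'$ have meeting box $Q$.
\begin{enumerate}
\item[(a)] The event $\{\ell\sim\ell'\}$ is increasing and determined by $\mathcal{P}_Q$.
\item[(b)] Let $S\subset\mathbb{Z}^3$ contain all animals of the configuration, and let $K,K'\subset S$ be connected sets with $K\supset\ell\cap Q$ and $K'\supset\ell'\cap Q$. If $\ell\sim\ell'$, then $K$ and $K'$ lie in the same component of $S$.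
\end{enumerate}
\end{lemma}

\begin{proof}
We use induction on $k=k(\ell,\ell')$. For $k=0$ the event is sure, and $K$ and $K'$ both contain the site $Q$. Let $k\ge1$. If $\tau\perp\ell$ meets $Q$ and $k(\tau,\ell)<k$, then $Q(\tau,\ell)\subset Q$, so by induction $\{\tau\sim\ell\}$ is increasing and determined by the part of $\mathcal{P}_Q$ of level less than $k$; the same holds for $\tau'$ and $\ell'$. This gives (a). For (b) let $A$ be the animal in Definition~\ref{def:link}. It is a connected subset of $S$. As $\tau$ crosses $Q$, the set $A$ contains the part of the line of $\tau$ in $Q(\tau,\ell)$, and $K\supset\ell\cap Q(\tau,\ell)$. By induction $K$ and $A$ lie in the same component of $S$. The same argument with $\tau',\ell'$ treats $A$ and $K'$.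
\end{proof}

\subsection{The final level}

Fix $v>0$ and put $\hat v=v/3$; later the zoo will be split into three independent zoos of intensity $\hat v$. Define
\[
w_0=u_0=1,\qquad w_j=\kappa\hat va_ju_{j-1}^2,\qquad u_j=u_{j-1}+w_j=\sum_{k\le j}w_k\qquad(j\ge1).
\]
The next lemma is the only place where the divergence of $\sum n^2p(n)$ is used.

\begin{lemma}\label{lem:J}
There is a $j\ge1$ with $\hat va_ju_{j-1}\ge M$. If $J$ is the least such $j$, then $1\le u_{J-1}\le r_J^{1/100}$.
\end{lemma}

\begin{proof}
If $\hat va_ju_{j-1}<M$, then $w_j\le\kappa Mu_{j-1}$, so $u_j\le(1+\kappa M)u_{j-1}$ and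
\[
\frac1{u_{j-1}}-\frac1{u_j}=\frac{w_j}{u_{j-1}u_j}=\kappa\hat va_j\frac{u_{j-1}}{u_j}\ge\frac{\kappa\hat va_j}{1+\kappa M}.
\]
If this held for all $j$, the left sides would sum to at most $1/u_0=1$, contradicting $\sum a_j=\infty$. For the least $J$ we get $u_{J-1}\le(1+\kappa M)^{J-1}$. By \eqref{eq:levels}, $r_J\ge r_1^{10^{J-1}}$, and $10^k\ge10k$ for $k\ge0$, so $r_J^{1/100}\ge r_1^{(J-1)/10}\ge(1+\kappa M)^{J-1}$ by \eqref{eq:large}.
\end{proof}

\subsection{The probability of a link}

\begin{lemma}\label{lem:prob}
In a zoo of intensity $\hat v$ the following hold.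
\begin{enumerate}
\item[(a)] If $\ell\perp\ell'$ and $k=k(\ell,\ell')<J$, then $\mathbb{P}(\ell\sim\ell')\ge w_k/r_k$.
\item[(b)] Let $1\le j\le J$ and let $\ell$ meet a $(j-1)$-box $b$. Let $Z_b$ be the number of lines $\tau\perp\ell$ that meet $b$ and are linked to $\ell$. Then $Z_b\le r_{j-1}^2$ is determined by $\mathcal{P}_b$, these links are below $j$, and $\mathbb{E}Z_b\ge r_{j-1}u_{j-1}/2$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) is trivial for $k=0$. We show that (a) for all $k<j$ implies (b) for $j$, and that (b) for $j<J$ implies (a) for $k=j$.

\emph{From (a) to (b).} Each of the $r_{j-1}^2$ lines $\tau\perp\ell$ that meet $b$ has $k(\tau,\ell)\le j-1$ and $Q(\tau,\ell)\subset b$; Lemma~\ref{lem:connect}(a) gives the measurability. The meeting level depends only on the height of $\tau$. One height gives level $0$, and $r_k-r_{k-1}\ge r_k/2$ heights give level $k$ for $1\le k\le j-1$. Each height carries $r_{j-1}$ lines, so $\mathbb{E}Z_b\ge r_{j-1}\sum_{k<j}(r_k/2)(w_k/r_k)=r_{j-1}u_{j-1}/2$.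

\emph{From (b) to (a).} Let $1\le j<J$, let $\ell$ be an $e_1$-line and $\ell'$ an $e_2$-line with meeting level $j$ and meeting box $Q$, and write $r=r_j$, $s=r_{j-1}$, $u=u_{j-1}$, $a=a_j$. We may assume $a>0$. Let $X$ be the number of triples (animal, $\tau$, $\tau'$) as in Definition~\ref{def:link}. We bound $\mathbb{P}(X\ge1)$ by the pointwise inequality $\mathbf{1}_{\{X\ge1\}}\ge X-\frac12X(X-1)$.

\emph{First moment.} The line $\ell$ meets $r/s$ many $(j-1)$-boxes in $Q$, and a line $\tau\perp\ell$ meets at most one of them. By \eqref{eq:tooth} and (b), a given $e_2$-tooth of an animal assigned to $Q$ crosses $Q$ and is linked below $j$ to $\ell$ with probability at least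
\[
\frac1{9r^2}\cdot\frac rs\cdot\frac{su}2=\frac u{18r},
\]
and the same holds for an $e_1$-tooth and $\ell'$. The two links may use the same lower-level animals, so they need not be independent. But for fixed positions of $\tau$ and $\tau'$ both are increasing events of the levels below $j$, which are independent of level $j$, so Harris' inequality bounds the probability of both from below by the product. The positions of $\tau$ and $\tau'$ are independent, so averaging preserves the product. With \eqref{eq:factorial} and $m\ge n/(24r)$,
\[
\mathbb{E}X\ge\sum_{n\in W_j}\hat vp(n)r^3\Big(\frac n{24r}\Big)^2\Big(\frac u{18r}\Big)^2=\frac{\hat vau^2}{432^2\,r}=\frac{2w_j}r .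
\]

\emph{Second factorial moment.} Here the separation of scales allows a crude bound that ignores the lower levels. A tooth that crosses $Q$ and is linked below $j$ to a line lies in the same $(j-1)$-slab as this line, and crossing $Q$ in a given $(j-1)$-slab has probability at most $\sigma=s/r$. Put $\Sigma=\sum_n\hat vp(n)r^3m^2\sigma^2$; since $m\le n/r$, we have $\Sigma\le\hat vas^2/r$. By \eqref{eq:factorial}, ordered pairs of triples with distinct animals contribute at most $\Sigma^2$ to $\mathbb{E}[X(X-1)]$. Two distinct triples with the same animal involve four distinct teeth, or three distinct teeth with either $\tau$ or $\tau'$ shared, so they contribute at most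
\[
\sum_n\hat vp(n)r^3\big(m^4\sigma^4+2m^3\sigma^3\big)\le\Sigma\,\max_{n\in W_j}\big((m\sigma)^2+2m\sigma\big)\le255\,r^{-7/10}\,\Sigma,
\]
because $m\sigma\le15r^{1/5}r^{1/10}/r=15r^{-7/10}$. Since $j<J$ and $u\ge1$, we have $\hat va<M$ and $\mathbb{E}X\ge\hat va/(432^2r)$. With $s\le r^{1/10}$ and \eqref{eq:large},
\[
\frac{\mathbb{E}[X(X-1)]}{\mathbb{E}X}\le432^2\Big(\frac{Ms^4}r+255\,s^2r^{-7/10}\Big)\le432^2\big(Mr^{-3/5}+255\,r^{-1/2}\big)\le1 .
\]
Hence $\mathbb{P}(\ell\sim\ell')=\mathbb{P}(X\ge1)\ge\frac12\mathbb{E}X\ge w_j/r_j$.
\end{proof}

\section{A large cluster in each box of the final level}\label{sec:box}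

From now on
\[
r=r_J,\qquad s=r_{J-1}\le r^{1/10},\qquad u=u_{J-1},\qquad a=a_J,\qquad W=W_J,\qquad T=\lceil r^{3/5}\rceil\le2r^{3/5}.
\]
A \emph{slab} is a $(J-1)$-slab and a \emph{cell} is a $(J-1)$-box; for $J=1$ these are planes and sites. A $J$-box meets $r/s$ slabs, and a line that meets it passes through $r/s$ of its cells.

Write the zoo of intensity $v$ as the union of three independent zoos $\mathcal{Z}_1,\mathcal{Z}_2,\mathcal{Z}_3$ of intensity $\hat v$. They will be used to start a cluster, to grow it, and to join the clusters of neighboring boxes. Define $v'\le\hat v$ by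
\[
v'au=M,
\]
and thin the level-$J$ animals of each $\mathcal{Z}_i$ independently to intensity $v'$; discarding animals only shrinks the occupied set. The thinning removes the possibility that $\hat va$ is huge, in which case too many animals would be revealed at each step below. The surviving level-$J$ animals are called \emph{large}. Levels below $J$ are untouched, so Lemma~\ref{lem:prob}(b) with $j=J$ applies to each $\mathcal{Z}_i$. Let $\mathcal{P}^i_Q$ denote the configuration $\mathcal{P}_Q$ of the thinned zoo $\mathcal{Z}_i$.

\begin{proposition}\label{prop:box}
For each $J$-box $Q$ there are an event $E(Q)$ with $\mathbb{P}(E(Q))\ge1-2\varepsilon_0$ and, on $E(Q)$, a set $L(Q)$ of at least $T/2$ parallel lines that meet $Q$ and lie in distinct slabs, such that $E(Q)$ and $L(Q)$ are determined by $\mathcal{P}^1_Q$ and $\mathcal{P}^2_Q$, and all segments $\ell\cap Q$, $\ell\in L(Q)$, lie in one component $K(Q)$ of $\mathcal{S}^v$.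
\end{proposition}

The proof runs the branching exploration of Section~\ref{sub:hand}. A large mean offspring does not by itself make survival likely: the number $m(n)$ of teeth varies by a power of $r$ across $W$, and the mean could come from rare animals with very many teeth. We therefore split $W$ at a median, start from an animal above it and explore with animals below it, so that the initial stock of teeth is comparable to the largest possible jump. Let $\bar n$ be the largest $n'\in W$ with $\sum_{n\in W,\,n\ge n'}n^2p(n)\ge a/2$, and put $\bar m=m(\bar n)$. By maximality the sum over $n>\bar n$ is less than $a/2$, so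
\begin{equation}\label{eq:median}
\sum_{n\in W,\,n\ge\bar n}n^2p(n)\ge\frac a2,\qquad\sum_{n\in W,\,n\le\bar n}n^2p(n)\ge\frac a2 .
\end{equation}

\subsection{The start}

Call a large $\mathcal{Z}_1$-animal assigned to $Q$ a \emph{seed} if its size $n$ is at least $\bar n$, at least $m(n)/9$ of its teeth cross $Q$, and the crossing teeth lie in distinct slabs. The number $\xi$ of crossing teeth is binomial with parameters $2m$ and $1/9$, so $\mathbb{E}\xi=2m/9\ge14/9$ and $\mathbb{E}\xi^2\le\mathbb{E}\xi+(\mathbb{E}\xi)^2$. The Paley--Zygmund inequality gives $\mathbb{P}(\xi\ge m/9)\ge\frac14\cdot\frac{\mathbb{E}\xi}{1+\mathbb{E}\xi}\ge\frac14\cdot\frac{14}{23}\ge0.15$. Some two teeth cross $Q$ in the same slab with probability at most $(2m)^2s/r\le900\,r^{2/5+1/10-1}\le0.05$. So an animal of size at least $\bar n$ is a seed with probability at least $0.1$. By \eqref{eq:median}, \eqref{eq:levels} and Lemma~\ref{lem:J}, the number of seeds is Poisson with mean at least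
\[
0.1\cdot v'r^3\cdot\frac{a/2}{(256r^{6/5})^2}=0.1\cdot2^{-17}\,\frac{M}{u}\,r^{3/5}\ge0.1\cdot2^{-17}M\ge\frac{1+\lambda}4\ge\log\frac1{\varepsilon_0}.
\]
Thus a seed exists with probability at least $1-\varepsilon_0$. The third dimension is essential here, since with $r^2$ roots in place of $r^3$ the power of $r$ would be negative. Choose a seed by a fixed rule and declare its crossing teeth \emph{visited}. Their number $q_0$ satisfies $q_0\ge\bar m/9$.

\subsection{The exploration}

Throughout, the visited teeth cross $Q$ and lie in distinct slabs. Process them one at a time, in the order of their visit with ties broken by a fixed rule. For the current tooth $\ell$, treat one after another the $r/s$ cells $b\subset Q$ that $\ell$ meets; each treated cell is one \emph{step}. A \emph{type} is now the type (root, size, marks) of a large animal of size at most $\bar n$ assigned to $Q$. In the step $(\ell,b)$ we reveal $\mathcal{P}^2_b$ and the multiplicities in $\mathcal{Z}_2$ of all types not yet revealed that have a tooth perpendicular to $\ell$ which crosses $Q$ and meets $b$. A type is \emph{admissible through} its tooth $\tau\perp\ell$ if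
\begin{enumerate}
\item[($G_\tau$)] $\tau$ crosses $Q$ and meets $b$, and
\item[($H_\tau$)] the other teeth that cross $Q$ lie in pairwise distinct slabs that contain no visited tooth.
\end{enumerate}
The tooth $\tau$ is then unique, since the other crossing teeth avoid the slab of $\ell$. If exactly one animal is revealed in this step, if it is admissible through some $\tau$, and if $\tau\sim\ell$ in $\mathcal{Z}_2$, we \emph{accept} it and declare its other crossing teeth visited. Let $Y$ be the number of newly visited teeth, so $0\le Y\le2\bar m$. We stop as soon as at least $T$ teeth are visited (\emph{success}) or all visited teeth have been fully processed (\emph{failure}). There are at most $Tr/s$ steps.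

All visited teeth lie in the component of the seed. Indeed, if $A$ is accepted in the step $(\ell,b)$, then $Q(\tau,\ell)\subset b\subset Q$, both teeth cross $Q$, and Lemma~\ref{lem:connect}(b) applied to $A$ and to the animal carrying $\ell$ puts them in the same component of $\mathcal{S}^v$.

The slab condition makes each step see fresh randomness. Let $\mathcal{F}$ be the information revealed before the step $(\ell,b)$, including the seed.
\begin{itemize}
\item The cells treated for $\ell$ lie in the slab of $\ell$, which contains no other visited tooth, so no cell is treated twice. What is revealed in a step is decided by the past. Hence, given $\mathcal{F}$, the configuration $\mathcal{P}^2_b$ and the multiplicities of the unrevealed types are independent and have their original laws.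
\item An admissible type was not revealed before. Otherwise it has a tooth that crosses $Q$ and meets the cell $b''$ of an earlier step $(\ell'',b'')$. This tooth lies in the slab of the visited tooth $\ell''$, so by ($H_\tau$) it is $\tau$. Then $\ell''$ and $\ell$ share a slab, so $\ell''=\ell$, and $\tau\perp\ell$ meets the two cells $b\ne b''$ on $\ell$, which is impossible.
\end{itemize}

\subsection{Drift}

We claim that in each step
\begin{equation}\label{eq:drift}
\mathbb{E}[Y\mid\mathcal{F}]\ge(1+\lambda)\,\frac sr .
\end{equation}
By \eqref{eq:tooth}, ($G_\tau$) has probability $s^2/(9r^2)$. So the total mean $\mu_{\mathrm{tot}}$ of the types revealed in the step satisfies, by $m\le n/r$, $n\le n^2/(128r)$ and $v'a\le M$,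
\[
\mu_{\mathrm{tot}}\le\sum_{n\in W}v'p(n)r^3\,m\,\frac{s^2}{9r^2}\le\sum_{n\in W}v'p(n)\,ns^2\le\frac{v'as^2}{128r}\le Mr^{-4/5}\le\frac14 .
\]
For an admissible type $\omega$, the probability that the step reveals one animal of type $\omega$ and nothing else is $\mu_\omega e^{-\mu_{\mathrm{tot}}}\ge\frac34\mu_\omega$, and this event is independent of $\mathcal{P}^2_b$, which decides the link. Let $y_\tau$ be the number of teeth other than $\tau$ that cross $Q$. Both $y_\tau$ and ($H_\tau$) depend only on the other teeth, whereas ($G_\tau$) and the link depend only on $\tau$ and $\mathcal{P}^2_b$. Summing over admissible types,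
\[
\mathbb{E}[Y\mid\mathcal{F}]\ge\frac34\sum_{n\in W,\,n\le\bar n}v'p(n)r^3\sum_{\tau\perp\ell}\mathbb{P}(G_\tau,\ \tau\sim\ell)\ \mathbb{E}\big[y_\tau\mathbf{1}_{H_\tau}\big],
\]
where on the right the marks are uniform and the visited teeth are fixed. By \eqref{eq:tooth} and Lemma~\ref{lem:prob}(b), $\mathbb{P}(G_\tau,\tau\sim\ell)\ge\frac1{9r^2}\cdot\frac{su}2$. For the last factor, condition on a specified other tooth crossing $Q$. Fewer than $T$ teeth are visited, so each of the $2m-1$ other teeth crosses $Q$ in a forbidden slab with probability at most $Ts/r$, and each pair of them crosses $Q$ in a common slab with probability at most $s/r$. So ($H_\tau$) fails with conditional probability at most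
\[
(2mT+4m^2)\frac sr\le\big(60\,r^{4/5}+900\,r^{2/5}\big)r^{-9/10}\le960\,r^{-1/10}\le\frac14,
\]
and $\mathbb{E}[y_\tau\mathbf{1}_{H_\tau}]\ge\frac{2m-1}9\cdot\frac34\ge\frac m{12}$. With $m$ choices of $\tau$, $m^2\ge n^2/(576r^2)$ and \eqref{eq:median},
\[
\mathbb{E}[Y\mid\mathcal{F}]\ge\sum_{n\in W,\,n\le\bar n}v'p(n)\,\frac{m^2rsu}{288}\ge\frac{v'u\,(a/2)}{288\cdot576}\cdot\frac sr=\frac M{331776}\cdot\frac sr=(1+\lambda)\frac sr .
\]

\subsection{Survival}

\begin{proof}[Proof of Proposition~\ref{prop:box}]
Suppose that a seed exists. Let $q_t$ be the number of visited teeth after $t$ steps minus $ts/r$. It measures the work left, in units of one tooth, and $q_t=0$ at failure. Its increments are $Y-s/r$. Put $\theta=\lambda/(2\bar m)$. Since $0\le Y\le2\bar m$, convexity gives $e^{-\theta Y}\le1-(1-e^{-\lambda})Y/(2\bar m)$, so by \eqref{eq:drift}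
\[
\mathbb{E}\big[e^{-\theta(Y-s/r)}\mid\mathcal{F}\big]\le\exp\Big(\frac s{2\bar mr}\big(\lambda-(1-e^{-\lambda})(1+\lambda)\big)\Big)\le1,
\]
where the last inequality is equivalent to $1+\lambda\le e^\lambda$. Thus $e^{-\theta q_t}$ is a nonnegative supermartingale up to the bounded stopping time, and it equals $1$ at failure. Given the seed, failure has probability at most $e^{-\theta q_0}\le e^{-\lambda/18}=\varepsilon_0$, by $q_0\ge\bar m/9$.

Let $E(Q)$ be the event that a seed exists and the exploration succeeds; its probability is at least $1-2\varepsilon_0$. On $E(Q)$ at least $T/2$ visited teeth have the same direction. Let $L(Q)$ be the set of their lines (take $e_1$ if both directions qualify), and let $K(Q)$ be the component of the seed.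
\end{proof}

\section{Joining neighboring boxes}\label{sec:join}

The clusters $K(Q)$ occupy only about $r^{3/5}$ of the $r/s$ slabs of a box. This is enough for a single large animal of the unused zoo $\mathcal{Z}_3$ to link to two neighboring clusters. The sets $L(Q)$ and $L(Q')$ may have the same direction, so to have independent teeth we split the indices: put $h=h(n)=\lfloor m(n)/2\rfloor$, and call a tooth \emph{first} if its index satisfies $i\le h$ and \emph{second} if $h<i\le2h$.

Let $Q'=Q+re_i$ with $i\in\{1,2\}$. On $E(Q)\cap E(Q')$ let $C(Q,Q')$ be the event that some large $\mathcal{Z}_3$-animal assigned to $Q$ has a first tooth that crosses $Q$ and is linked below $J$ to a line of $L(Q)$, and a second tooth that crosses $Q'$ and is linked below $J$ to a line of $L(Q')$, with links taken in $\mathcal{Z}_3$. On this event $K(Q)=K(Q')$, by Lemma~\ref{lem:connect}(b) applied to the animal and $K(Q)$, and to the animal and $K(Q')$.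

\begin{lemma}\label{lem:join}
Given $\mathcal{Z}_1$ and $\mathcal{Z}_2$, on $E(Q)\cap E(Q')$ the event $C(Q,Q')$ fails with probability at most $2\varepsilon_0$.
\end{lemma}

\begin{proof}
The sets $L(Q),L(Q')$ are now fixed. We first show that the lower levels of $\mathcal{Z}_3$ offer enough linked positions. Let $\gamma$ be the conditional probability, given the levels below $J$, that a tooth perpendicular to $L(Q)$ of a large animal assigned to $Q$ crosses $Q$ and is linked below $J$ to a line of $L(Q)$. Let $b$ run over the cells of $Q$ met by a line of $L(Q)$. There are at least $\frac T2\cdot\frac rs$ such cells, and each is met by exactly one line $\ell_b\in L(Q)$ because the slabs are distinct. A line $\tau$ that is linked below $J$ to $\ell\in L(Q)$ shares its slab, so $\ell$ is unique and $\tau$ meets exactly one cell on $\ell$. By \eqref{eq:tooth}, $\gamma=\frac1{9r^2}\sum_bZ_b$ with $Z_b$ as in Lemma~\ref{lem:prob}(b) for $\ell_b$, whatever the root and size of the animal. The $Z_b$ are independent, $Z_b\le s^2$ and $\mathbb{E}Z_b\ge su/2$. So $\mathbb{E}\sum Z_b\ge Tru/4$ and $\mathrm{Var}\sum Z_b\le\sum\mathbb{E}Z_b^2\le s^2\,\mathbb{E}\sum Z_b$.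 By Chebyshev's inequality, $\sum Z_b\ge\frac12\mathbb{E}\sum Z_b$ except with probability at most $16s^2/(Tru)\le16\,r^{-7/5}$, and then
\[
\gamma\ge\gamma_0:=\frac{Tu}{72r}.
\]
Since \eqref{eq:tooth} also covers $Q^*=Q'$, the same holds for the probability $\gamma'$ defined with $Q'$ and $L(Q')$ in place of the crossed box and the set of lines. Both bounds hold except with probability at most $32\,r^{-7/5}\le\varepsilon_0$.

Condition on lower levels with $\gamma,\gamma'\ge\gamma_0$. By \eqref{eq:m} and Lemma~\ref{lem:J}, $h\gamma_0\le15r^{1/5}\cdot2r^{3/5}r^{1/100}/(72r)\le1$, and $1-(1-\gamma_0)^h\ge1-e^{-h\gamma_0}\ge h\gamma_0/2$. The $h$ first teeth perpendicular to $L(Q)$ and the $h$ second teeth perpendicular to $L(Q')$ are independent, so an animal of size $n$ realizes $C(Q,Q')$ with probability at least $(h\gamma_0/2)^2$. As $h\ge n/(72r)$, the number of such animals is Poisson with mean at least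
\[
\sum_{n\in W}v'p(n)r^3\Big(\frac{nTu}{72\cdot144\,r^2}\Big)^2=\frac{v'au^2T^2}{10368^2\,r}\ge\frac{Mr^{1/5}}{10368^2}\ge\log\frac1{\varepsilon_0}
\]
by \eqref{eq:large}. It vanishes with probability at most $\varepsilon_0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:three}]
If $\sum n^2p(n)<\infty$, then $v_c(\nu)>0$ for every $\nu$ with size law $p$ by Proposition~\ref{prop:known}(iii). Let $\sum n^2p(n)=\infty$, let $d=3$, let $\nu$ be the measure of Section~\ref{sec:combs}, and fix $v>0$. Identify $z\in\mathbb{Z}^2$ with the $J$-box $r(z,0)+[0,r)^3$. Call the bond $\{Q,Q'\}$ with $Q'=Q+re_i$ open if $E(Q)\cap E(Q')\cap C(Q,Q')$ occurs. By Proposition~\ref{prop:box} and Lemma~\ref{lem:join} it is closed with probability at most $6\varepsilon_0=6\cdot10^{-5}$. Its state is determined by the configurations $\mathcal{P}^i_Q$ and $\mathcal{P}^i_{Q'}$, $i=1,2,3$, so bonds without common endpoints are independent. By Lemma~\ref{lem:peierls}(b) there is almost surely an infinite open cluster of boxes. Along it all components $K(Q)$ coincide, and $K(Q)$ meets $Q$, so this component of $\mathcal{S}^v$ is infinite. Since $v>0$ was arbitrary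 and $\nu$ does not depend on $v$, we get $v_c(\nu)=0$. Embedding extends this to all $d\ge3$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{RR}
Bal\'azs R\'ath and S\'andor Rokob, \emph{Percolation of worms}, arXiv:2107.03259 (2021).

\end{thebibliography}
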